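\title{The filtration of a degenerate three-particle system after a triple collision is Brownian}

\begin{abstract}
Three particles move on the line with rank-dependent drifts; the leader and the laggard diffuse, while the middle particle moves ballistically. After the first triple collision the positions are no longer functionals of the driving Brownian motions, and Ichiba and Karatzas asked whether the filtration of the post-collision process fails to be generated by any Brownian motion. We show that, for every choice of drifts, it is generated by a two-dimensional Brownian motion. Every excursion of the gaps away from the triple point begins with infinitely many alternations between the two kinds of double collision; each alternation tosses a fair coin, and two suitable consecutive coins erase all memory of the earlier names. The coins are written into the Brownian motion that drives the ranks by flipping signs of its increments in very thin layers along the walls.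
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{The system}
Three particles have positions $X=(X_1,X_2,X_3)$ on the real line and start from a deterministic point $X(0)=x\in\mathbb R^3$ with three distinct coordinates. At time $t$ let $p_t(i)\in\{1,2,3\}$ be the rank of particle $i$ in descending order, ties being broken in favor of the lowest index; $p_t$ is a bijection of $\{1,2,3\}$. Let $R_1\ge R_2\ge R_3$ be the ranked positions. We call the particles of rank $1,2,3$ the \emph{leader}, the \emph{middle particle} and the \emph{laggard}, and we call the index $i$ the \emph{name} of a particle. Given real constants $\delta_1,\delta_2,\delta_3$, the dynamics are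
\begin{equation}\label{eq:A1}
dX_i(t)=\sum_{k=1}^3\mathbf 1_{\{p_t(i)=k\}}\big(\delta_k\,dt+\sigma_k\,dB_i(t)\big),\qquad i=1,2,3,\tag{A1}
\end{equation}
where $B_1,B_2,B_3$ are independent standard Brownian motions and, unless stated otherwise, $\sigma_1=\sigma_3=1$, $\sigma_2=0$. The system is degenerate: the middle particle has no noise. Together with \eqref{eq:A1} one imposes non-stickiness:
\begin{equation}\label{eq:A2}
\text{for }i\ne j,\text{ the set }\{t:X_i(t)=X_j(t)\}\text{ has zero Lebesgue measure.}\tag{A2}
\end{equation}
A \emph{weak solution} is a pair $(X,B)$ on a filtered space $(\Omega,\mathcal F,(\mathcal F_t),\mathbb P)$ satisfying the usual conditions, with $X$ adapted and $B$ an $(\mathcal F_t)$-Brownian motion, for which \eqref{eq:A1} and \eqref{eq:A2} hold. The gaps $G=R_1-R_2$ and $H=R_2-R_3$ form a reflected planar Brownian motion in the nonnegative quadrant, whose \emph{walls} $\{G=0\}$ and $\{H=0\}$ correspond to double collisions and whose \emph{vertex} $(0,0)$ corresponds to triple collisions. Let $\mathcal S=\inf\{t\ge0:X_1(t)=X_2(t)=X_3(t)\}$. We take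 the following facts as known.
\begin{enumerate}
\item[(i)] The system \eqref{eq:A1}--\eqref{eq:A2} has a weak solution, unique in distribution.
\item[(ii)] The solution is strong up to $\mathcal S$.
\item[(iii)] On $\{\mathcal S<\infty\}$ the solution ceases to be strong after $\mathcal S$. The triple-collision local time does not grow, so the names may be permuted at random immediately after $\mathcal S$ without changing the law of $X$; pathwise uniqueness fails after $\mathcal S$.
\item[(iv)] If $\delta_1=\delta_2=\delta_3$, the gap process started in the interior of the quadrant hits the vertex with probability one, so $\mathbb P(\mathcal S<\infty)=1$.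
\end{enumerate}

\subsection{The question}
Call the drifts \emph{admissible} if $\mathbb P(\mathcal S<\infty)>0$. For admissible drifts put $\mathbb Q=\mathbb P(\,\cdot\mid\mathcal S<\infty)$ and
\[
Y(t)=X(\mathcal S+t)-X(\mathcal S),\qquad \bar B(t)=B(\mathcal S+t)-B(\mathcal S),\qquad t\ge0 .
\]
For a process $V$ we write $\mathbb F^V=(\mathcal F^V_t)_{t\ge0}$ for its natural filtration, completed and made right-continuous; the completed natural filtration of a Brownian motion is automatically right-continuous. A filtration is \emph{generated} by a Brownian motion $W$, of finite or countably infinite dimension and defined on the same probability space, if it coincides with $\mathbb F^W$ at every time $t\ge0$. Ichiba and Karatzas \cite{IK} pose, and leave open, the following question, in the spirit of Tsirelson's triple-points result on non-Brownian filtrations: \emph{is it true that no Brownian motion, of any dimension, generates $\mathbb F^Y$ under $\mathbb Q$?}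

It is natural to guess yes. The information in $Y$ has two parts, the ranked positions and the names. The ranked positions are functionals of the planar Brownian motion
\begin{equation}\label{eq:beta}
\beta^1=\sum_i\int\mathbf 1_{\{p(i)=1\}}\,d\bar B_i,\qquad \beta^2=-\sum_i\int\mathbf 1_{\{p(i)=3\}}\,d\bar B_i,
\end{equation}
where $p$ now ranks $Y$ (Lemma~\ref{lem:ranks}). The names are decided at collisions. At a double collision there are two possible outcomes, and a choice between two outcomes can be stored as the sign of a Brownian increment (Section~\ref{sec:two}). At a triple collision six orderings meet at one point, and by (iii) the driving noise does not decide among them. If the system left the vertex by choosing one ordering in an instant, a choice among more than two alternatives would be made at each of these times, with no sign available to store it. The guess is nevertheless wrong, because the system never leaves the vertex in this way.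

\subsection{Results}
\begin{theorem}\label{thm:main}
Let $\sigma_1=\sigma_3=1$, $\sigma_2=0$. For every $(\delta_1,\delta_2,\delta_3)\in\mathbb R^3$ we have $\mathbb P(\mathcal S<\infty)>0$, so every choice of drifts is admissible. For every choice, in particular for $\delta_1=\delta_2=\delta_3$, there is on the same probability space, under $\mathbb Q$, a two-dimensional Brownian motion $U$ with $\mathcal F^Y_t=\mathcal F^U_t$ for all $t\ge0$.
\end{theorem}

The answer to the question is therefore no, for every choice of drifts.

\begin{theorem}\label{thm:compl}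
\begin{enumerate}
\item[(a)] Every Brownian motion generating $\mathbb F^Y$ has dimension exactly $2$.
\item[(b)] The filtration of $(Y,\bar B)$ is generated by a three-dimensional Brownian motion.
\item[(c)] The filtration $\mathbb F^X$ of the whole process $X$, from time $0$ and under $\mathbb P$, is generated by a two-dimensional Brownian motion.
\item[(d)] For arbitrary $\sigma_1,\sigma_3>0$, $\sigma_2=0$, and any weak solution of \eqref{eq:A1}--\eqref{eq:A2} with $\mathbb P(\mathcal S<\infty)>0$, the filtration $\mathbb F^Y$ is generated by a two-dimensional Brownian motion, and \textup{(a), (b), (c), (e)} hold. For \textup{(c)} the condition $\mathbb P(\mathcal S<\infty)>0$ is not needed.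
\item[(e)] The Brownian motion $\beta$ of \eqref{eq:beta} does not generate: $\mathbb F^\beta\subsetneq\mathbb F^Y$.
\end{enumerate}
\end{theorem}

There is no conflict with (iii). Re-randomizing the names after $\mathcal S$ shows that $Y$ is not a functional of the \emph{given} Brownian motions $B_i$. It does not prevent $Y$ from being a nonanticipative functional of another Brownian motion, and $U$ is itself built from $Y$. Facts (ii) and (iii) are not used below; (i) and (iv) are used only to show that all drifts are admissible.

Throughout, $\operatorname{sgn}(x)=1$ for $x\ge0$ and $\operatorname{sgn}(x)=-1$ for $x<0$, and $\inf\emptyset=\infty$.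

\section{The two ideas in their simplest form}\label{sec:ideas}

\subsection{Two particles: storing a name in a thin layer}\label{sec:two}
Let two particles start at $0$, with no drift; the leader diffuses with unit variance and the other particle rests. Then $\Delta=Y_1-Y_2$ satisfies $d\Delta=\mathbf 1_{\{\Delta\ge0\}}dB_1-\mathbf 1_{\{\Delta<0\}}dB_2$. Recall \emph{L\'evy's theorem}: a continuous adapted process $M$ in $\mathbb R^d$ with $M_0=0$ is a Brownian motion for the given filtration if and only if it is a local martingale with $\langle M^i,M^j\rangle_t=\delta_{ij}t$. So $\Delta$ is a Brownian motion, and so is the noise of the leader,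
\[
\beta=\int\mathbf 1_{\{\Delta\ge0\}}dB_1+\int\mathbf 1_{\{\Delta<0\}}dB_2=\int\operatorname{sgn}(\Delta)\,d\Delta=Y_1+Y_2 .
\]
Since $Y=\frac12(\beta+\Delta,\beta-\Delta)$ and $\beta$ is a functional of $\Delta$, the Brownian motion $\Delta=\int\operatorname{sgn}(\Delta)\,d\beta$ generates $\mathbb F^Y$. On the other hand, replacing $\Delta$ by $-\Delta$ preserves the law of $\Delta$ and leaves $\beta$ unchanged, so given $\beta$ the name of the leader at time $t>0$ is a fair coin, and $\beta$ does not generate. The names are stored by flipping the sign of $d\beta$.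

It suffices to flip signs for a very short time. Fix $\theta>0$, put $\tau_0=0$, and let $\xi_m$ be the first zero of $\Delta$ after $\tau_{m-1}$ and $\tau_m$ the first time after $\xi_m$ at which $|\Delta|=\theta$. Let $h=\operatorname{sgn}\Delta$ on $\bigcup_m[\xi_m,\tau_m)$ and $h=1$ elsewhere, and $U^\theta=\int h\,d\beta$. An observer of $U^\theta$ reconstructs $\Delta$ step by step. On $[\xi_m,\tau_m]$ we have $\Delta_s=U^\theta_s-U^\theta_{\xi_m}$, so $\tau_m$ is the first time this difference has modulus $\theta$, and the observer learns $\kappa=\operatorname{sgn}\Delta_{\tau_m}$. On $[\tau_m,\xi_{m+1}]$ the sign does not change and $\Delta_s=\kappa(\theta+U^\theta_s-U^\theta_{\tau_m})$, so $\xi_{m+1}$ is the first time that $U^\theta_s-U^\theta_{\tau_m}=-\theta$. As $\tau_m\to\infty$ by continuity, $U^\theta$ generates $\mathbb F^Y$ for every $\theta>0$. Yet Doob's $L^2$ inequality gives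
\[
E\sup_{s\le t}|U^\theta_s-\beta_s|^2\le4E\int_0^t(h-1)^2ds\le16\,E\int_0^t\mathbf 1_{\{|\Delta|<\theta\}}ds\longrightarrow0\qquad(\theta\downarrow0).
\]
A name can thus be stored at arbitrarily small cost in $L^2$.

\subsection{Three names: a synchronizing word}\label{sec:word}
Follow three particles away from the vertex and record only the moments when the gap process passes from one wall to the other. While the gap process visits only $\{G=0\}$, the laggard keeps its name $b$ and the other two particles compete; when the process next reaches $\{H=0\}$, one of them is the leader. Record $\kappa=+1$ if it is the one with the smaller name. While the process visits only $\{H=0\}$, the leader keeps its name $a$; when the process returns to $\{G=0\}$, record $\kappa=+1$ if, of the other two, the one with the smaller name is above, so that the laggard has the larger name. The new leader and the new laggard are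
\begin{equation}\label{eq:rule}
\begin{aligned}
\operatorname{lead}(b,+1)&=\min(\{1,2,3\}\setminus\{b\}),&\operatorname{lead}(b,-1)&=\max(\{1,2,3\}\setminus\{b\}),\\
\operatorname{lag}(a,+1)&=\max(\{1,2,3\}\setminus\{a\}),&\operatorname{lag}(a,-1)&=\min(\{1,2,3\}\setminus\{a\}).
\end{aligned}
\end{equation}
Two coins $+1$ in a row act by $b=1\mapsto a=2\mapsto3$, $\ b=2\mapsto a=1\mapsto3$, $\ b=3\mapsto a=1\mapsto3$. Thus
\begin{equation}\label{eq:sync}
\operatorname{lag}\big(\operatorname{lead}(b,+1),+1\big)=3\qquad\text{for every }b\in\{1,2,3\}.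
\end{equation}
An observer who sees the coins but does not know the names learns one name as soon as this word appears, and can follow the names from then on. The labeling of the coins by the order of the names is essential. Had we recorded ``exchanged'' or ``not exchanged'', each coin would act on the six orderings as a bijection, so would every finite word, and different earlier names would always lead to different later names.

\subsection{Plan of the proof}\label{sec:plan}
An excursion of the gaps from the vertex has no first coin: it begins with infinitely many alternations between the walls (Section~\ref{sec:alt}). Given $\beta$, the coins are independent and fair (Section~\ref{sec:coins}), so the word \eqref{eq:sync} has appeared before any given time of the excursion, and the names are determined by the coins ``from the infinite past''. The same fact creates the difficulty. The reconstruction of Section~\ref{sec:two} is an induction, and if all coins are stored there is no first step from which to start it. We therefore let $U^{(k)}$ store only the coins tossed after the current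 excursion has reached size $2^{-k}$ (Section~\ref{sec:constr}). The induction then works, and $U^{(k)}$ determines $Y_t$ on an event whose probability tends to one (Section~\ref{sec:decode}). Finally $U$ stores all coins, in layers that are thinner for younger excursions. If the layers shrink fast enough, $U$ is so close to $U^{(k)}$ that a Lipschitz approximation of the decoding map of $U^{(k)}$ also works for $U$ (Section~\ref{sec:limit}).

\section{Ranks, gaps and the two-particle equation}\label{sec:prelim}

\subsection{Setting}
From now on $\sigma_2=0$, and $\varsigma_1:=\sigma_1>0$, $\varsigma_2:=\sigma_3>0$ are arbitrary. We treat the post-collision process and the whole process together. Let $(X,B)$ be a weak solution, and let $(Y,\bar B,\mathcal G,\mathbb Q)$ be one of the following.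
\begin{itemize}
\item \emph{Case O} (start at the origin; $\mathbb P(\mathcal S<\infty)>0$): $Y,\bar B,\mathbb Q$ are as in Section~\ref{sec:intro}, and $\mathcal G_t$ is the $\mathbb Q$-completion of $\mathcal F_{\mathcal S+t}$.
\item \emph{Case X}: $(Y,\bar B,\mathcal G,\mathbb Q)=(X,B,(\mathcal F_t),\mathbb P)$.
\end{itemize}
In Case O, $\mathcal S$ is a stopping time and $\{\mathcal S<\infty\}\in\mathcal F_{\mathcal S}$, so by the strong Markov property $\bar B$ is a three-dimensional $\mathcal G$-Brownian motion under $\mathbb Q$. The coordinates of $X(\mathcal S)$ are equal, so $Y(t)$ and $X(\mathcal S+t)$ have the same ranking. In both cases, then, $Y$ solves \eqref{eq:A1}--\eqref{eq:A2} driven by $\bar B$, from a deterministic point: the origin in Case O, a point with distinct coordinates in Case X. The symbols $p,R_k,G,H,\beta$ refer to $Y$, expectation under $\mathbb Q$ is written $E$, and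
\[
Z^1=G,\quad Z^2=H,\quad D=G+H=R_1-R_3,\quad\lambda_1=\delta_1-\delta_2,\quad\lambda_2=\delta_2-\delta_3 .
\]
The core of the paper is the following statement, proved in Section~\ref{sec:limit}.

\begin{proposition}\label{prop:core}
In both cases there are $\mathbb F^Y$-progressive processes $h^1,h^2$ with values in $\{-1,1\}$ such that $U^i=\int h^i\,d\beta^i$, $i=1,2$, is a planar Brownian motion with $\mathbb F^U=\mathbb F^Y$.
\end{proposition}

We shall often pass to a smaller filtration and use this fact: if $\mathcal K_t\subset\mathcal G_t$ and $M$ is a continuous square-integrable $\mathcal G$-martingale adapted to $\mathcal K$, with absolutely continuous bracket, then $M$ is a $\mathcal K$-martingale, and for bounded $\mathcal K$-progressive $\phi$ the integral $\int\phi\,dM$ is the same in both filtrations, hence $\mathcal K$-adapted.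

First, $\beta$ is visible from $Y$. The process $N_i=Y_i-Y_i(0)-\sum_k\delta_k\int\mathbf 1_{\{p(i)=k\}}dt=\sum_k\sigma_k\int\mathbf 1_{\{p(i)=k\}}d\bar B_i$ is a $\mathcal G$-martingale adapted to $\mathbb F^Y$, and
\[
\beta^1=\sigma_1^{-1}\sum_i\int\mathbf 1_{\{p(i)=1\}}dN_i,\qquad\beta^2=-\sigma_3^{-1}\sum_i\int\mathbf 1_{\{p(i)=3\}}dN_i
\]
are $\mathbb F^Y$-adapted. At each time exactly one particle has rank $1$, exactly one has rank $3$, and they are different, so $\langle\beta^i,\beta^j\rangle_t=\delta_{ij}t$. By L\'evy's theorem $\beta$ is a planar Brownian motion for $\mathcal G$ and for $\mathbb F^Y$.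

\subsection{The reflection map}
\emph{Skorokhod's lemma}: for a continuous $w$ with $w(0)\ge0$ there is exactly one continuous nondecreasing $\ell$ with $\ell(0)=0$, $w+\ell\ge0$ and $\int(w+\ell)\,d\ell=0$, namely $\ell(t)=\sup_{s\le t}(-w(s))^+$.

\begin{lemma}\label{lem:Gamma}
For every continuous $v:[0,\infty)\to\mathbb R^2$ with $v(0)\in[0,\infty)^2$ there is exactly one pair $(z,\ell)$ of continuous paths with
\begin{equation}\label{eq:skor}
z^i=v^i+\ell_i-\tfrac12\ell_{3-i}\ge0,\qquad\ell_i\text{ nondecreasing},\quad\ell_i(0)=0,\quad\int z^i\,d\ell_i=0\qquad(i=1,2).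
\end{equation}
Write $z=\Gamma(v)$. The paths $z,\ell$ on $[0,t]$ depend only on $v$ on $[0,t]$, and for two inputs $v,v'$ we have $\max_i\sup_{s\le t}|\ell_i-\ell_i'|\le2\max_i\sup_{s\le t}|v^i-v'^i|$.
\end{lemma}

\begin{proof}
By Skorokhod's lemma applied to $w=v^i-\frac12\ell_{3-i}$, \eqref{eq:skor} is equivalent to $\ell_i(t)=\sup_{s\le t}\big(-v^i(s)+\frac12\ell_{3-i}(s)\big)^+$, $i=1,2$. On pairs of continuous paths vanishing at $0$, with the norm $\|\cdot\|_t=\max_i\sup_{s\le t}|\cdot|$, the right side is a contraction with factor $\frac12$ for each $t$. This gives existence, uniqueness and nonanticipation, and $\|\ell-\ell'\|_t\le\|v-v'\|_t+\frac12\|\ell-\ell'\|_t$.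
\end{proof}

We use \emph{Tanaka's formula} in the form $dV^+=\mathbf 1_{\{V>0\}}dV+\frac12dL(V)$ for a continuous semimartingale $V$; the local time $L(V)$ is continuous, nondecreasing, grows only on $\{V=0\}$, and vanishes if $V$ has finite variation.

\begin{lemma}\label{lem:ranks}
Put $v^i_t=Z^i_0+\lambda_it+\varsigma_i\beta^i_t$. Then $(G,H)=\Gamma(v)$, and with $\ell$ as in \eqref{eq:skor},
\[
R_1=R_1(0)+\delta_1t+\varsigma_1\beta^1+\tfrac12\ell_1,\quad R_2=R_2(0)+\delta_2t-\tfrac12\ell_1+\tfrac12\ell_2,\quad R_3=R_3(0)+\delta_3t-\varsigma_2\beta^2-\tfrac12\ell_2 .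
\]
In particular $G,H,\ell,R_1,R_2,R_3$ are $\mathbb F^\beta$-adapted and $\ell_i(t)$ is integrable.
\end{lemma}

\begin{proof}
Let $M=Y_1\vee Y_2=Y_1+(Y_2-Y_1)^+$, so that $R_1=M+(Y_3-M)^+$. Tanaka's formula gives
\begin{align*}
dM&=\mathbf 1_{\{Y_1\ge Y_2\}}dY_1+\mathbf 1_{\{Y_2>Y_1\}}dY_2+\tfrac12dL(Y_2-Y_1),\\
dR_1&=\mathbf 1_{\{Y_3\le M\}}dM+\mathbf 1_{\{Y_3>M\}}dY_3+\tfrac12dL(Y_3-M).
\end{align*}
The sets $\{Y_3\le M,Y_1\ge Y_2\}$, $\{Y_3\le M,Y_2>Y_1\}$, $\{Y_3>M\}$ are exactly $\{p(1)=1\}$, $\{p(2)=1\}$, $\{p(3)=1\}$. Hence $dR_1=\sum_i\mathbf 1_{\{p(i)=1\}}dY_i+dA_1=\delta_1dt+\varsigma_1d\beta^1+dA_1$ with $dA_1=\frac12\mathbf 1_{\{Y_3\le M\}}dL(Y_2-Y_1)+\frac12dL(Y_3-M)$. The first part of $dA_1$ is carried by $\{Y_1=Y_2\ge Y_3\}$ and the second by $\{Y_3=M\}$; both sets lie in $\{G=0\}$.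

The same computation for $-R_3=\max_i(-Y_i)$ gives $dR_3=\sum_i\mathbf 1_{J_i}dY_i-dA_3$, with $A_3$ nondecreasing and growing only on $\{H=0\}$, where $J_i$ differs from $\{p(i)=3\}$ only at times of ties. These times are Lebesgue-null by \eqref{eq:A2}, and the drifts and brackets of the $Y_i$ are absolutely continuous, so $dR_3=\delta_3dt-\varsigma_2d\beta^2-dA_3$. Summing \eqref{eq:A1} over $i$ gives $d\sum_iY_i=(\delta_1+\delta_2+\delta_3)dt+\varsigma_1d\beta^1-\varsigma_2d\beta^2$, hence $dR_2=\delta_2dt-dA_1+dA_3$. With $\ell_1=2A_1$ and $\ell_2=2A_3$ we obtain $G=v^1+2A_1-A_3=v^1+\ell_1-\frac12\ell_2$ and $H=v^2-A_1+2A_3=v^2+\ell_2-\frac12\ell_1$, which is \eqref{eq:skor}. Comparison with the constant input $v'\equiv v_0$, for which $\ell'=0$, gives $\ell_i(t)\le2\|v-v_0\|_t$, which is integrable.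
\end{proof}

By Girsanov's theorem the law of $(\lambda_it+\varsigma_i\beta^i_t)_{i=1,2;\,t\le T}$ is equivalent to that of $(\varsigma_i\beta^i_t)_{i=1,2;\,t\le T}$. Since $\Gamma$ is nonanticipative, we record:
\begin{equation}\label{eq:girs}
\text{the law of }(G,H)\text{ on }[0,T]\text{ is equivalent to the law of }\Gamma\big((Z^i_0+\varsigma_i\beta^i)_{i=1,2}\big)\text{ on }[0,T].
\end{equation}

\subsection{The two-particle equation}
Let $c^1_t=+1$ if the name of the leader is smaller than the name of the middle particle, $p_t^{-1}(1)<p_t^{-1}(2)$, and $c^1_t=-1$ otherwise; let $c^2_t=+1$ if $p_t^{-1}(2)<p_t^{-1}(3)$, and $c^2_t=-1$ otherwise. These are Borel functions of $Y_t$, hence $\mathbb F^Y$-progressive.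

\begin{lemma}\label{lem:pair}
Let $T\le T'$ be $\mathbb F^Y$-stopping times and $i\in\{1,2\}$, and work on an event of $\mathcal F^Y_T$ on which $T<\infty$ and $Z^{3-i}>0$ on $[T,T')$. Then the laggard (if $i=1$) or the leader (if $i=2$) keeps its name on $[T,T')$. If $j<j'$ are the other two names and $\Delta=Y_j-Y_{j'}$, then on $[T,T')$
\begin{equation}\label{eq:pair}
|\Delta|=Z^i,\qquad\operatorname{sgn}\Delta=c^i,\qquad d\Delta=\lambda_i\operatorname{sgn}(\Delta)\,dt+\varsigma_i\,c^i\,d\beta^i .
\end{equation}
\end{lemma}

\begin{proof}
The name is constant by continuity of the paths, and $|\Delta|=Z^i$ follows. Since ties go to the lowest index, $j$ is ranked above $j'$ exactly when $\Delta\ge0$, so $\operatorname{sgn}\Delta=c^i$. Let $i=1$. On $\{\Delta\ge0\}$, $j$ leads, $d\Delta=\lambda_1dt+\varsigma_1d\bar B_j$ and $d\beta^1=d\bar B_j$; on $\{\Delta<0\}$, $j'$ leads, $d\Delta=-\lambda_1dt-\varsigma_1d\bar B_{j'}$ and $d\beta^1=d\bar B_{j'}$. Let $i=2$. On $\{\Delta\ge0\}$, $j'$ lags, $d\Delta=\lambda_2dt-\varsigma_2d\bar B_{j'}$ and $d\beta^2=-d\bar B_{j'}$; on $\{\Delta<0\}$,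 $j$ lags, $d\Delta=-\lambda_2dt+\varsigma_2d\bar B_j$ and $d\beta^2=-d\bar B_j$.
\end{proof}

Here $\sigma_2=0$ is used: the pair is driven by $\beta^i$ alone. If we regard $c^i\,d\beta^i$ as the driving noise, \eqref{eq:pair} becomes an equation with a bounded discontinuous drift, and the next lemma replaces the identity $\Delta_s=U^\theta_s-U^\theta_{\xi_m}$ of Section~\ref{sec:two}.

\begin{lemma}\label{lem:Z}
Let $\lambda\in\mathbb R$, $\varsigma>0$. The equation $d\Delta=\lambda\operatorname{sgn}(\Delta)\,dt+\varsigma\,dW$ has pathwise uniqueness and strong solutions. Let $\Psi=\Psi_{\lambda,\varsigma}$ be the solution map for the initial value $0$.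
\begin{enumerate}
\item[(1)] The zero set of a solution is Lebesgue-null, and $\Psi(-W)=-\Psi(W)$ a.s.
\item[(2)] Let $W$ be a Brownian motion for a filtration $\mathcal K$, let $T\le T'$ be $\mathcal K$-stopping times, and put $\psi=\Psi(W_{T+\cdot}-W_T)$ on $\{T<\infty\}$. If a continuous adapted $\Delta$ has $\Delta_T=0$ and satisfies the equation on $[T,T']$, on an event of $\mathcal K_T$ where $T<\infty$, then there $\Delta_s=\psi_{s-T}$ for $s\in[T,T']$.
\item[(3)] The process $\psi_{s-T}\mathbf 1_{\{T\le s\}}$ is continuous and $\mathcal K$-adapted.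
\end{enumerate}
\end{lemma}

\begin{proof}
The drift is bounded, so Girsanov's theorem gives weak existence. It also shows that on $[0,t]$ the law of any solution has the density $\exp\big(\frac{\lambda}{\varsigma^2}\int_0^t\operatorname{sgn}(\Delta)d\Delta-\frac{\lambda^2t}{2\varsigma^2}\big)$ with respect to the law of $\Delta_0+\varsigma W$; this gives uniqueness in law and the null zero set. Let $\Delta,\Delta'$ be solutions with the same $W$ and the same initial value. Then $\Delta-\Delta'$ has finite variation, hence no local time, and $\Delta\vee\Delta'=\Delta'+(\Delta-\Delta')^+$ satisfies $d(\Delta\vee\Delta')=\mathbf 1_{\{\Delta>\Delta'\}}d\Delta+\mathbf 1_{\{\Delta\le\Delta'\}}d\Delta'=\lambda\operatorname{sgn}(\Delta\vee\Delta')dt+\varsigma\,dW$. So $\Delta\vee\Delta'$ has the law of $\Delta$ and dominates it, hence equals it; for the same reason it equals $\Delta'$. By the Yamada--Watanabe theorem, weak existence and pathwise uniqueness give a strong solution: a measurable map of the initial value and of $W$, adapted to their completed filtration.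

(1) Since $-\operatorname{sgn}(\Delta)=\operatorname{sgn}(-\Delta)$ off the zero set, $-\Psi(W)$ solves the equation driven by $-W$.
(2) On the given event, $W_{T+\cdot}-W_T$ is a Brownian motion for $(\mathcal K_{T+u})_u$. On $\{T'<\infty\}$ replace $\Delta$ after $T'$ by the strong solution started at $\Delta_{T'}$ and driven by $W_{T'+\cdot}-W_{T'}$; the result is a solution for all times, and pathwise uniqueness applies.
(3) Continuity holds since $\psi_0=0$. The variable $\psi_u$ is $\mathcal K_{T+u}$-measurable, and $\psi_{s-T}\mathbf 1_{\{T\le s\}}$ is the limit as $n\to\infty$ of $\sum_j\psi_{j2^{-n}}\mathbf 1_{\{T>s-(j+1)2^{-n}\}}\mathbf 1_{\{T+j2^{-n}\le s\}}$. The $j$-th term is a $\mathcal K_{T+j2^{-n}}$-measurable variable times $\mathbf 1_{\{T+j2^{-n}\le s\}}$, hence $\mathcal K_s$-measurable.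
\end{proof}

\subsection{Excursions and levels}
The vertex set $\{D=0\}$ is closed, and Lebesgue-null by \eqref{eq:A2}. Let $\nu_0=\inf\{s\ge0:D_s=0\}$; thus $\nu_0=0$ in Case O and $\nu_0=\mathcal S\in(0,\infty]$ in Case X. An \emph{excursion} is a maximal interval $(g,d)$, $d\le\infty$, with $D_g=0$ and $D>0$ on $(g,d)$. Left ends of excursions are not convenient starting times; we enter an excursion when it first reaches a given size. For $r>0$ and $n\ge1$ let
\[
\alpha_n=\alpha_n(r)=\inf\{s\ge\nu_{n-1}:D_s\ge r\},\qquad\nu_n=\nu_n(r)=\inf\{s\ge\alpha_n:D_s=0\}.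
\]
These are $\mathbb F^\beta$-stopping times, and $\alpha_n\uparrow\infty$ because $D$ is uniformly continuous on bounded intervals.

\begin{lemma}\label{lem:levels}
The finite $\alpha_n(r)$ are exactly the first times at which the excursions that reach level $r$ do so; if $\alpha_n(r)\in(g,d)$, then $\nu_n(r)=d$.
\end{lemma}

\begin{proof}
If $\alpha_n<\infty$, then $D_{\nu_{n-1}}=0$ and $D<r$ on $[\nu_{n-1},\alpha_n)$, so $\alpha_n$ is the first time at level $r$ in its excursion, and $\nu_n$ is the end of that excursion. Conversely let $a$ be the first time in $(g,d)$ with $D_a=r$. Since $\nu_0\le g<a$, we have $\alpha_1\le a$; let $n$ be the largest index with $\alpha_n\le a$. If $\nu_n\le a$, then $\alpha_{n+1}\le a$, which is excluded. So $D>0$ on $[\alpha_n,a]$, hence $\alpha_n\in(g,a]$, and $D_{\alpha_n}=r$ forces $\alpha_n=a$.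
\end{proof}

Let $r_k=2^{-k}$ for $k\ge1$ and $r_0=\infty$, and write $\alpha^k_n=\alpha_n(r_k)$, $\nu^k_n=\nu_n(r_k)$. The \emph{$k$-stretches} are the intervals $[\alpha^k_n,\nu^k_n)$, $n\ge1$, and the \emph{initial stretch} $[0,\nu_0)$, which is empty in Case O. Let $I_k$ be the union of the $k$-stretches. By Lemma~\ref{lem:levels}, $I_k\uparrow\{D>0\}$.

\section{Excursions begin with infinitely many alternations}\label{sec:alt}

\begin{proposition}\label{prop:alt}
Almost surely, for every excursion $(g,d)$ and every $u\in(g,d)$, both $G$ and $H$ vanish somewhere in $(g,u)$.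
\end{proposition}

An excursion that starts without touching $\{H=0\}$ climbs, for every small $r$, from level $r$ to a fixed level $\varepsilon$ while avoiding that wall. Doob's upcrossing inequality bounds the expected number of arrivals at level $r$ before time $T$ by a constant times $1/r$. We use only this upper bound, and it suffices if the probability of such a climb is $O(r^\gamma)$ with some $\gamma>1$. Take $\lambda=0$. Before the first zero of $H$, the process $H+bG$ has finite variation part $(b-\frac12)\ell_1$, so for $0<b\le\frac12$ it is a supermartingale; being homogeneous of degree $1$, it gives only $O(r)$. For $b<\frac12$ the inequality on the wall is strict, since the reflection on $\{G=0\}$ pushes the process toward $\{H=0\}$, and this slack lets us bend the linear function into a harmonic function of degree $1+\eta$.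

\begin{proof}
The system \eqref{eq:skor} is symmetric under exchanging the indices $1$ and $2$, and $\varsigma_1,\varsigma_2$ are arbitrary, so it is enough to treat $H$.

\emph{Reduction.} For $0<r<\varepsilon$ and $T>0$ let $A^r_{\varepsilon,T}$ be the event that for some $n\ge1$ with $\alpha_n(r)<T$, the process $D$ reaches $\varepsilon$ after $\alpha_n(r)$ at a time $\le T$, with $H>0$ from $\alpha_n(r)$ up to and including that time. Suppose $H>0$ on $(g,u)$ for some excursion. Pick a rational $\varepsilon>0$ reached by $D$ in $(g,u)$ and an integer $T$ larger than the first such time. By Lemma~\ref{lem:levels}, $A^r_{\varepsilon,T}$ occurs for all $r<\varepsilon$. So it suffices to show that $\bigcap_{q>1/\varepsilon}A^{1/q}_{\varepsilon,T}$, $q\in\mathbb N$, is null. This event depends only on $(G,H)$ on $[0,T]$, so by \eqref{eq:girs} we may assume $\lambda_1=\lambda_2=0$.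

\emph{Number of arrivals.} Now $D=D_0+\varsigma_1\beta^1+\varsigma_2\beta^2+\frac12(\ell_1+\ell_2)$ is an integrable nonnegative submartingale. Each $n$ with $\alpha_n(r)<T$ gives an upcrossing from $0$, at $\nu_{n-1}$, to $r$, at $\alpha_n$. Doob's inequality bounds the expected number of upcrossings from $a$ to $b$ on $[0,T]$ by $E(D_T-a)^+/(b-a)$, so $E\,\#\{n\ge1:\alpha_n(r)<T\}\le ED_T/r$.

\emph{Cost of a climb.} Choose $\eta\in(0,\frac14)$ so small that $\zeta=\eta(\frac\pi2+1)$ satisfies $\tan\zeta\le\varsigma_1/(2\varsigma_2)$, and put $\gamma=1+\eta$; note $\zeta<\frac\pi2$. In the coordinates $z=z_1+\mathrm iz_2=|z|e^{\mathrm i\varphi}$ with $z_1=G/\varsigma_1$, $z_2=H/\varsigma_2$, let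
\[
f=\operatorname{Im}\big(e^{\mathrm i\eta}z^\gamma\big)=|z|^\gamma\sin(\gamma\varphi+\eta).
\]
This function is harmonic in the half-plane $\{z_2>0\}$. For $\varphi\in[0,\frac\pi2]$ the angle $\gamma\varphi+\eta$ lies in $[\eta,\frac\pi2+\zeta]\subset(0,\pi)$, so $f>0$ on the closed quadrant without the vertex. Differentiating $e^{\mathrm i\eta}z^\gamma$ gives $\partial_1f=\gamma|z|^{\eta}\sin(\eta\varphi+\eta)$ and $\partial_2f=\gamma|z|^{\eta}\cos(\eta\varphi+\eta)$. While $H>0$, $\ell_2$ does not grow, so $dz_1=d\beta^1+\varsigma_1^{-1}d\ell_1$, $dz_2=d\beta^2-(2\varsigma_2)^{-1}d\ell_1$, and It\^o's formula reads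
\[
df=\partial_1f\,d\beta^1+\partial_2f\,d\beta^2+\Big(\frac1{\varsigma_1}\partial_1f-\frac1{2\varsigma_2}\partial_2f\Big)d\ell_1 .
\]
The measure $d\ell_1$ is carried by $\{G=0\}$, where $\varphi=\frac\pi2$ and the bracket equals $\gamma|z|^\eta\big(\frac{\sin\zeta}{\varsigma_1}-\frac{\cos\zeta}{2\varsigma_2}\big)\le0$. Let $e_j=\inf\{s\ge\alpha_n:H_s\le1/j\text{ or }D_s\ge\varepsilon\}$. On $\{\alpha_n<\infty,H_{\alpha_n}>1/j\}$ the process $f$, run from $\alpha_n$ and stopped at $e_j$, is a bounded nonnegative supermartingale. As a function of $(G,H)$, $f$ is homogeneous of degree $\gamma$, so on this event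
\[
\mathbb Q\big(e_j<\infty,\ D_{e_j}=\varepsilon\mid\mathcal F^\beta_{\alpha_n}\big)\le\frac{\max_{D=r}f}{\min_{D=\varepsilon}f}=C\Big(\frac r\varepsilon\Big)^\gamma,\qquad C=\frac{\max_{D=1}f}{\min_{D=1}f}<\infty .
\]
The event that $D$ reaches $\varepsilon$ after $\alpha_n$ with $H>1/j$ throughout is contained in $\{H_{\alpha_n}>1/j,\ e_j<\infty,\ D_{e_j}=\varepsilon\}$, and it increases with $j$ to the event that $D$ reaches $\varepsilon$ with $H>0$ throughout. The latter therefore has conditional probability at most $C(r/\varepsilon)^\gamma$. Summing over $n$ on the events $\{\alpha_n<T\}\in\mathcal F^\beta_{\alpha_n}$,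
\[
\mathbb Q(A^r_{\varepsilon,T})\le\frac{ED_T}{r}\,C\Big(\frac r\varepsilon\Big)^{1+\eta}\longrightarrow0\qquad(r\to0).\qedhere
\]
\end{proof}

\section{The coins are fair given the ranks}\label{sec:coins}

Fix $k$ and a $k$-stretch $[\alpha,\nu)$. Let $i(m)=1$ for odd $m$ and $i(m)=2$ for even $m$, and define the alternation times
\[
\chi_1=\inf\{s\ge\alpha:Z^1_s=0\},\qquad\chi_{m+1}=\inf\{s\ge\chi_m:Z^{i(m+1)}_s=0\}\quad(m\ge1).
\]
They are $\mathbb F^\beta$-stopping times. If $\chi_m<\nu$, then $Z^{i(m)}_{\chi_m}=0$ and $Z^{i(m+1)}>0$ on $[\chi_m,\chi_{m+1})$, and $\chi_{m+1}\le\nu$ because both gaps vanish at $\nu$ when $\nu<\infty$. The $\chi_m$ do not accumulate in $[\alpha,\nu)$, since an accumulation point is a common zero of $G$ and $H$.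

On $\{\chi_m<\nu\}$, Lemma~\ref{lem:pair} applies on $[\chi_m,\chi_{m+1})$ with $i=i(m)$. Let $b_m$ be the name of the laggard there if $m$ is odd, let $a_m$ be the name of the leader if $m$ is even, and let $\Delta$ be the difference of the other two particles, smaller name minus larger name. On $\{\chi_{m+1}<\nu\}$ we have $|\Delta_{\chi_{m+1}}|=Z^{i(m)}_{\chi_{m+1}}>0$ by continuity, and we define the \emph{coin} $\kappa_m=\operatorname{sgn}\Delta_{\chi_{m+1}}$. Looking at the positions at time $\chi_{m+1}$ we find, with the maps \eqref{eq:rule},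
\begin{equation}\label{eq:names}
a_{m+1}=\operatorname{lead}(b_m,\kappa_m)\quad(m\text{ odd}),\qquad b_{m+1}=\operatorname{lag}(a_m,\kappa_m)\quad(m\text{ even}).
\end{equation}
In the initial stretch we also put $\chi_0=0$. On $[0,\chi_1)$ we have $G>0$, the leader is the initial leader $a_0$, and $\kappa_0$ is defined on $\{\chi_1<\nu_0\}$ in the same way; \eqref{eq:names} holds for $m=0$.

\begin{proposition}\label{prop:fair}
For $m\ge1$, $\mathbb Q\big(\kappa_m=1\mid\mathcal F^Y_{\chi_m}\vee\sigma(\beta)\big)=\frac12$ on $\{\chi_{m+1}<\nu\}$. Hence, given $\beta$, on $\{\chi_{m+1}<\nu\}$ the coins $\kappa_1,\dots,\kappa_m$ are independent and fair.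
\end{proposition}

The proof is the symmetry $\Delta\mapsto-\Delta$ of Section~\ref{sec:two}. The point to watch is that the two-particle equation holds only up to $\chi_{m+1}$, so the symmetry is applied to an auxiliary process that agrees with the true one up to that time.

\begin{proof}
Let $i=i(m)$, $i'=3-i$, $T=\chi_m$, $T'=\chi_{m+1}$, $A=\{T'<\nu\}$, and work on $\{T<\nu\}\in\mathcal F^Y_T$. Let $\tilde c=c^i$ on $[T,T')$ and $\tilde c=1$ afterwards, and put $\tilde B_u=\int_T^{T+u}\tilde c\,d\beta^i$, $\check\beta^{i'}_u=\beta^{i'}_{T+u}-\beta^{i'}_T$. By L\'evy's theorem in $(\mathcal F^Y_{T+u})_u$, the pair $(\tilde B,\check\beta^{i'})$ is a planar Brownian motion independent of $\mathcal F^Y_T$. Put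
\[
\hat\Delta=\Psi_{\lambda_i,\varsigma_i}(\tilde B),\qquad\check\beta^i=\int\operatorname{sgn}(\hat\Delta)\,d\tilde B .
\]
Since $\Delta_T=0$, \eqref{eq:pair} and Lemma~\ref{lem:Z}(2) give $\Delta_{T+u}=\hat\Delta_u$ for $T+u\le T'$. Then $\operatorname{sgn}\hat\Delta=c^i$ before $T'$, so $\check\beta^i_u=\beta^i_{T+u}-\beta^i_T$ for $T+u\le T'$. Both $\hat\Delta$ and $\check\beta^i$ are functionals of $\tilde B$; by Lemma~\ref{lem:Z}(1), replacing $\tilde B$ by $-\tilde B$ changes $\hat\Delta$ into $-\hat\Delta$ and leaves $\check\beta^i$ unchanged, almost surely.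

Let $\hat\beta$ be $\beta_{\cdot\wedge T}$ followed by the increments $(\check\beta^1,\check\beta^2)$, and $\hat Z=\Gamma\big((Z^j_0+\lambda_jt+\varsigma_j\hat\beta^j)_{j=1,2}\big)$. Then $\hat\beta=\beta$ and $\hat Z=Z$ on $[0,T']$, so $T'=\inf\{s\ge T:\hat Z^{i'}_s=0\}$, $A=\{T'<\infty,\hat Z^i_{T'}>0\}$ and $\beta_{\cdot\wedge T'}=\hat\beta_{\cdot\wedge T'}$. These three objects are functionals of $(T,\beta_{\cdot\wedge T})$ and $(\check\beta^1,\check\beta^2)$, so they are even in $\tilde B$. On $A$, $\kappa_m=\mathbf 1_{\{\hat\Delta_{T'-T}>0\}}-\mathbf 1_{\{\hat\Delta_{T'-T}<0\}}$, which is odd in $\tilde B$. Given $\mathcal F^Y_T$, the law of $(\tilde B,\check\beta^{i'})$ is invariant under $\tilde B\mapsto-\tilde B$. Hence $E[V\,F(T',\beta_{\cdot\wedge T'})\,\kappa_m\mathbf 1_A]=0$ for bounded $\mathcal F^Y_T$-measurable $V$ and bounded measurable $F$. On $\{T'<\infty\}$ the process $\beta'=\beta_{T'+\cdot}-\beta_{T'}$ is independent of $\mathcal F^Y_{T'}$, and $V$, $F(T',\beta_{\cdot\wedge T'})$, $\kappa_m\mathbf 1_A$ are $\mathcal F^Y_{T'}$-measurable, so the expectation stays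 $0$ after inserting a factor $F'(\beta')$. On $A$ the path $\beta$ is a function of $(T',\beta_{\cdot\wedge T'},\beta')$, and $A\in\sigma(\beta)$ up to null sets. This proves the first claim.

For the second, $\kappa_1,\dots,\kappa_{m-1}$ are $\mathcal F^Y_{\chi_m}$-measurable, so for signs $\epsilon_1,\dots,\epsilon_m$ the first claim gives $\mathbb Q(\kappa_1=\epsilon_1,\dots,\kappa_m=\epsilon_m\mid\beta)=\frac12\mathbb Q(\kappa_1=\epsilon_1,\dots,\kappa_{m-1}=\epsilon_{m-1}\mid\beta)$ on $\{\chi_{m+1}<\nu\}\subset\{\chi_m<\nu\}$, and induction gives $2^{-m}$.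
\end{proof}

\section{Storing the coins in thin layers}\label{sec:constr}

Let $\theta_1,\theta_2,\dots>0$ be thicknesses, to be chosen in Section~\ref{sec:limit}. The thickness in force at a given time depends on the largest level $r_j$ that the current excursion has reached so far.

\subsection{Segments and signed intervals}
Fix $k$ and $n\ge1$. Put $\omega_{k+1}=\alpha^k_n$ and $\omega_j=\inf\{s\ge\alpha^k_n:D_s\notin(0,r_{j-1})\}$ for $j=k,\dots,1$, so that $\omega_{k+1}\le\omega_k\le\dots\le\omega_1=\nu^k_n$. The interval $[\omega_{j+1},\omega_j)$ is a \emph{segment of level $j$}. By Lemma~\ref{lem:levels}, a nonempty such segment runs from the first time its excursion reaches $r_j$ to the first time it reaches $r_{j-1}$ or ends; so it does not depend on the $k\ge j$ used to define it. The initial stretch $[0,\nu_0)$ counts as one further segment of level $1$. Distinct segments are disjoint, and $I_k$ is the union of the segments of level $\le k$. For every segment $[\alpha,\omega)$ of level $j$, empty or not, $\omega$ is the first time after $\alpha$ at which $(G,H)$ enters the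 closed set $C_j=\{D=0\}\cup\{D\ge r_{j-1}\}$.

In a segment $[\alpha,\omega)$ of level $j$ put $\tau_0=\alpha$ and, for $m\ge1$,
\begin{equation}\label{eq:xitau}
\xi_m=\inf\{s\ge\tau_{m-1}:G_sH_s=0\}\wedge\omega,\qquad\tau_m=\inf\{s\ge\xi_m:G_s\wedge H_s\ge\theta_j\wedge\tfrac12(G_s\vee H_s)\}\wedge\omega .
\end{equation}
If $\xi_m<\omega$, exactly one of $Z^1_{\xi_m},Z^2_{\xi_m}$ vanishes, and we call $[\xi_m,\tau_m)$ a \emph{signed interval of type $i$ and level $j$} if $Z^i_{\xi_m}=0$. The new feature, compared with Section~\ref{sec:two}, is the term $\frac12(G\vee H)$. It narrows the layer near the vertex (Figure~\ref{fig:layers}), so that a signed interval ends before the other wall is reached and the two-particle equation holds on all of it.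

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\fill[gray!25] (0,0)--(0.4,0.8)--(0.4,4)--(0,4)--cycle;
\fill[gray!25] (0,0)--(0.8,0.4)--(4,0.4)--(4,0)--cycle;
\draw[->] (0,0)--(4.4,0) node[right]{$G$};
\draw[->] (0,0)--(0,4.4) node[above]{$H$};
\draw[dashed] (3.7,0)--(0,3.7);
\node[right] at (1.75,2.2) {$D=r_{j-1}$};
\draw (0.4,0.06)--(0.4,-0.06) node[below]{$\theta_j$};
\draw (0.06,0.4)--(-0.06,0.4) node[left]{$\theta_j$};
\fill (1.0,1.2) circle (1.2pt);
\draw (1.0,1.2)--(0.75,1.7)--(0.55,1.6)--(0,2.2);
\draw[very thick] (0,2.2)--(0.25,2.35)--(0,2.5)--(0.4,2.75);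
\draw (0.4,2.75)--(0.9,2.3)--(1.1,1.7)--(1.6,1.1)--(1.5,0.7)--(1.9,0);
\draw[very thick] (1.9,0)--(2.1,0.22)--(2.3,0)--(2.6,0.4);
\draw[->] (2.6,0.4)--(2.5,0.75)--(2.8,0.9);
\end{tikzpicture}
\caption{The layers $\{G<\theta_j\wedge\frac12H\}$ and $\{H<\theta_j\wedge\frac12G\}$ (shaded) used while an excursion has reached size $r_j$ but not $r_{j-1}$. On the schematic path of the gaps, a signed interval (thick) starts when a wall is hit and ends when the layer at that wall is left.}\label{fig:layers}
\end{figure}

\begin{lemma}\label{lem:layers}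
\begin{enumerate}
\item[(1)] On a signed interval of type $i$ and level $j$, $Z^{3-i}>0$ and $Z^i<\theta_j$.
\item[(2)] In each segment, $\sup_m\tau_m=\omega$.
\item[(3)] Every zero of $Z^i$ in $I_k$ lies in a signed interval of type $i$ and level $\le k$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) On $[\xi_m,\tau_m)$ we have $G\wedge H<\theta_j$ and $G\wedge H<\frac12(G\vee H)$. So $(G,H)$ stays in the union of the disjoint, relatively open sets $\{G<\frac12H\}$ and $\{H<\frac12G\}$, and by continuity in the one where it starts: $Z^i<\frac12Z^{3-i}$. Thus $Z^{3-i}>0$ and $Z^i=G\wedge H<\theta_j$.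

(2) Suppose $\tau_m<\omega$ for all $m$, and let $t_*=\lim\xi_m=\lim\tau_m\le\omega$. If $t_*=\infty$, then $\omega=\infty$. If $t_*<\infty$, the limit along $\xi_m$ gives $G_{t_*}\wedge H_{t_*}=0$, and the limit along $\tau_m$ gives $0\ge\theta_j\wedge\frac12(G_{t_*}\vee H_{t_*})$. So $D_{t_*}=0$, hence $t_*\ge\omega$.

(3) Such a zero $s$ lies in a segment of level $\le k$, so in some $[\tau_{m-1},\tau_m)$ by (2). As $GH>0$ on $[\tau_{m-1},\xi_m)$, it lies in $[\xi_m,\tau_m)$, and type $3-i$ is excluded by (1).
\end{proof}

\subsection{The Brownian motions $U^{(k)}$ and $U$}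
Let $h^{(k),i}_s=c^i_s$ if $s$ lies in a signed interval of type $i$ and level $\le k$, and $h^{(k),i}_s=1$ otherwise. Define $h^i$ in the same way, using signed intervals of all levels. These processes are $\mathbb F^Y$-progressive: there are countably many signed intervals, their endpoints are stopping times, and the type is known at the left endpoint. Also $h^{(k)}=1$ off $I_k$. Put
\[
U^{(k),i}=\int h^{(k),i}\,d\beta^i,\qquad U^i=\int h^i\,d\beta^i\qquad(i=1,2).
\]
The integrands have square $1$, so by L\'evy's theorem $U^{(k)}$ and $U$ are planar Brownian motions for $\mathbb F^Y$ and for $\mathcal G$. The process $U^{(k)}$ depends only on $\theta_1,\dots,\theta_k$. The difference $h^i-h^{(k),i}$ has modulus at most $2$ and vanishes outside the signed intervals of type $i$ and level $j>k$, on which $Z^i<\theta_j$. Doob's $L^2$ inequality for the submartingale $|U-U^{(k)}|$ gives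
\begin{equation}\label{eq:L2}
E\sup_{s\le t}|U_s-U^{(k)}_s|^2\le4E\int_0^t|h-h^{(k)}|^2ds\le16\sum_{j>k}E\int_0^t\big(\mathbf 1_{\{G\le\theta_j\}}+\mathbf 1_{\{H\le\theta_j\}}\big)ds .
\end{equation}

\section{What $U^{(k)}$ knows}\label{sec:decode}

Fix $k$ and let $\mathcal U=\mathbb F^{U^{(k)}}$, so $\mathcal U_t\subset\mathcal F^Y_t$. We recover first $\beta$, then the coins, then the names.

\subsection{Recovering $\beta$}
\begin{lemma}\label{lem:beta}
The process $\beta$ is $\mathcal U$-adapted. Hence so are $G,H,R_1,R_2,R_3$ and $\Lambda^i_t:=\langle\beta^i,U^{(k),i}\rangle_t=\int_0^th^{(k),i}_sds$, and every $\mathbb F^\beta$-stopping time is a $\mathcal U$-stopping time.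
\end{lemma}

The obstacle is circularity: to undo the signs one must know when a signed interval ends, and this time is defined through $\beta$. It is resolved by running the decoding rule of the current step for all later times, and stopping the resulting candidate when \emph{it} signals the end of the step.

\begin{proof}
Call an $\mathbb F^Y$-stopping time $T$ \emph{good} if it is a $\mathcal U$-stopping time and $\beta_{\cdot\wedge T}$ is $\mathcal U$-adapted. The time $0$ is good, and the limit of an increasing sequence of good times is good, by continuity of $\beta$.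

\emph{Step rule.} Let $T$ be good, $C$ closed, $T'=\inf\{s\ge T:(G_s,H_s)\in C\}$, and suppose that a continuous $\mathcal U$-adapted $\hat\beta$ equals $\beta$ on $[0,T']$. Then $T'$ is good. Indeed $\hat Z=\Gamma\big((Z^i_0+\lambda_it+\varsigma_i\hat\beta^i)_{i=1,2}\big)$ is continuous, $\mathcal U$-adapted and equal to $(G,H)$ on $[0,T']$. Since $C$ is closed, $T'=\inf\{s\ge T:\hat Z_s\in C\}$, which is a $\mathcal U$-stopping time, and $\beta_{\cdot\wedge T'}=\hat\beta_{\cdot\wedge T'}$.

\emph{Unsigned steps.} These are the steps from $T=\nu^k_{n-1}$ (with $\nu_0^k=\nu_0$) to $T'=\alpha^k_n$, with $C=\{D\ge r_k\}$, and from $T=\tau_{m-1}$ to $T'=\xi_m$ in a segment of level $j$, with $C=\{GH=0\}\cup C_j$. In the second case $\tau_{m-1}\le\omega$, so the first entrance into $C_j$ after $\tau_{m-1}$ is $\omega$, and $T'$ has the required form. On $[T,T')$ we have $h^{(k)}=1$, and $\hat\beta=\beta_{\cdot\wedge T}+U^{(k)}-U^{(k)}_{\cdot\wedge T}$ works.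

\emph{Signed steps.} Here $T=\xi_m$, $T'=\tau_m$ and $C=\{G\wedge H\ge\theta_j\wedge\frac12(G\vee H)\}\cup C_j$, with $j\le k$. Since $\xi_m$ is good, $Z_{\cdot\wedge\xi_m}$ is $\mathcal U$-adapted, so the events ``type $1$'', ``type $2$'' and $\{\xi_m=\omega\}=\{\xi_m=\infty\}\cup\{Z_{\xi_m}\in C_j\}$ are in $\mathcal U_{\xi_m}$, and we may define $\hat\beta$ after $\xi_m$ separately on each. On $\{\xi_m=\omega\}$ we have $\tau_m=\xi_m$ and take the choice of the unsigned step. On ``type $i$'', Lemma~\ref{lem:layers}(1) allows us to apply Lemma~\ref{lem:pair} on $[\xi_m,\tau_m)$, where $c^id\beta^i=dU^{(k),i}$. So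
\[
d\Delta=\lambda_i\operatorname{sgn}(\Delta)\,dt+\varsigma_i\,dU^{(k),i},\qquad\Delta_{\xi_m}=0 .
\]
By Lemma~\ref{lem:Z}(2), $\Delta$ agrees on $[\xi_m,\tau_m]$ with $\hat\Delta_s=\Psi_{\lambda_i,\varsigma_i}\big(U^{(k),i}_{\xi_m+\cdot}-U^{(k),i}_{\xi_m}\big)_{s-\xi_m}\mathbf 1_{\{\xi_m\le s\}}$, which is continuous and $\mathcal U$-adapted by Lemma~\ref{lem:Z}(3). On $[\xi_m,\tau_m)$ we have $d\beta^i=c^idU^{(k),i}=\operatorname{sgn}(\hat\Delta)\,dU^{(k),i}$ and $d\beta^{3-i}=dU^{(k),3-i}$. So we take
\[
\hat\beta^i=\beta^i_{\cdot\wedge\xi_m}+\int_0^\cdot\mathbf 1_{\{s>\xi_m\}}\operatorname{sgn}(\hat\Delta_s)\,dU^{(k),i}_s,\qquad\hat\beta^{3-i}=\beta^{3-i}_{\cdot\wedge\xi_m}+U^{(k),3-i}-U^{(k),3-i}_{\cdot\wedge\xi_m}.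
\]

\emph{Induction.} If the left end of a segment of level $\le k$ is good, then all $\xi_m,\tau_m$ are good, and so is its right end $\omega=\sup_m\tau_m$, by Lemma~\ref{lem:layers}(2). Starting from $0$, this makes $\nu_0$ good. An unsigned step leads from $\nu^k_{n-1}$ to $\alpha^k_n=\omega_{k+1}$, and $k$ segments lead to $\omega_1=\nu^k_n$. As $\alpha^k_n\uparrow\infty$, the time $\infty$ is good, that is, $\beta$ is $\mathcal U$-adapted. The rest follows from Lemma~\ref{lem:ranks} and from the fact that a bracket is a limit in probability of sums of products of increments.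
\end{proof}

Truncation at level $k$ is used in the step from $\nu^k_{n-1}$ to $\alpha^k_n$: all the infinitely many small alternations near the vertex are crossed in one unsigned step.

\subsection{Reading coins and names}
Since $\Lambda^i$ has derivative $h^{(k),i}$, the observer sees $c^i$ inside the signed intervals. The order of a pair is fixed at its last collision, and that collision lies in a signed interval, however thin the layer.

\begin{lemma}\label{lem:read}
Let $T$ be a $\mathcal U$-stopping time, $i\in\{1,2\}$, and $A\in\mathcal U_T$ an event on which $T<\infty$, $Z^i_T>0$, $Z^i$ has a zero in $[0,T]$, the last such zero $e$ lies in $I_k$, and $Z^{3-i}>0$ on $(e,T)$. Then on $A$ the sign $c^i$ is constant on $(e,T)$, and its value is $\mathcal U_T$-measurable.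
\end{lemma}

\begin{proof}
On $(e,T)$ both gaps are positive, so the ranking is constant. By Lemma~\ref{lem:layers}(3), $e$ lies in a signed interval $[\xi,\tau)$ of type $i$ and level $\le k$, so $h^{(k),i}=c^i$ on the nonempty interval $(e,\tau\wedge T)$. The value is $\lim_{u\downarrow0}u^{-1}\big(\Lambda^i_{(e+u)\wedge T}-\Lambda^i_e\big)$, a measurable functional of $T$ and the stopped paths $Z^i_{\cdot\wedge T}$, $\Lambda^i_{\cdot\wedge T}$.
\end{proof}

For $t>0$ let $E_{k,t}$ be the event that $G_tH_t>0$ and one of the following holds: either $t<\nu_0$; or $t\in[\alpha^k_n,\nu^k_n)$ for some $n\ge1$ and, for this stretch, there is an odd $m$ with $\chi_{m+2}\le t$ and $\kappa_m=\kappa_{m+1}=1$. The event $E_{k,t}$ does not depend on the thicknesses.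

\begin{lemma}\label{lem:names}
$E_{k,t}\in\mathcal U_t$, and $Y(t)\mathbf 1_{E_{k,t}}$ is $\mathcal U_t$-measurable.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:beta} the endpoints of the stretches and the $\chi_m$ are $\mathcal U$-stopping times. Fix a $k$-stretch $[\alpha,\nu)$.

\emph{Coins with $m\ge1$.} Apply Lemma~\ref{lem:read} with $T=\chi_{m+1}$, $i=i(m)$, $A=\{\chi_{m+1}<\nu\}$; here $e\in[\chi_m,\chi_{m+1})\subset I_k$. On $(e,T)$, $c^i=\operatorname{sgn}\Delta$, and $\Delta\ne0$ on $(e,T]$, so the value read is $\kappa_m$. Thus $\kappa_m$ is $\mathcal U_{\chi_{m+1}}$-measurable on $A$, and $E_{k,t}\in\mathcal U_t$.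

\emph{Names in $[\alpha^k_n,\nu^k_n)$.} On the corresponding part of $E_{k,t}$ take the first admissible $m$. By \eqref{eq:names} and \eqref{eq:sync}, $b_{m+2}=3$. Since the $\chi$'s do not accumulate in the stretch, there is $l\ge m+2$ with $\chi_l\le t<\chi_{l+1}$. From $b_{m+2}=3$, the coins $\kappa_{m+2},\dots,\kappa_{l-1}$ and \eqref{eq:names} we obtain $b_l$ ($l$ odd) or $a_l$ ($l$ even), the laggard or the leader at time $t$. The order of the other two particles is $c^{i(l)}_t$. Apply Lemma~\ref{lem:read} with $T=t$, $i=i(l)$: here $e\in[\chi_l,t)$, and since $G_tH_t>0$ the ranking at $t$ is that on $(e,t)$, so the value read is $c^{i(l)}_t$. This determines $p_t$.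

\emph{Names in $[0,\nu_0)$.} No synchronization is needed, since the initial ranking is deterministic. Let $\Delta$ be the difference of the two particles other than $a_0$; $|\Delta|=H$ on $[0,\chi_1]$. Let $T$ be $\chi_1$ or $t$. On the event $\{T\le\chi_1,\ T<\nu_0,\ H_T>0\}$ the sign of $\Delta_T$ is $\mathcal U_T$-measurable: it is the initial sign if $H>0$ on $[0,T]$, and otherwise it is read by Lemma~\ref{lem:read} with $i=2$. On $\{t<\chi_1\}$ the choice $T=t$ gives $p_t$. On $\{\chi_1\le t<\nu_0\}$ the choice $T=\chi_1$ gives $\kappa_0$, hence $b_1=\operatorname{lag}(a_0,\kappa_0)$, and we continue as in the previous paragraph, from $b_1$ instead of $b_{m+2}$.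

Finally $Y_i(t)=R_{p_t(i)}(t)$, and $R(t)$ is $\mathcal U_t$-measurable.
\end{proof}

\begin{lemma}\label{lem:prob}
If $t>0$ and $\mathbb Q(G_tH_t=0)=0$, then $\mathbb Q(E_{k,t})\to1$ as $k\to\infty$.
\end{lemma}

\begin{proof}
Almost surely $G_tH_t>0$, so $t\ne\nu_0$. On $\{t<\nu_0\}$, $E_{k,t}$ holds for all $k$. On $\{t>\nu_0\}$, $t$ lies in an excursion $(g,d)$. Let $M_k$ be the number of odd $m$ with $\chi_{m+2}\le t$, computed in the stretch $[\alpha^k_n,\nu^k_n)$ that contains $t$, and $M_k=0$ if there is none. For large $k$ the stretch exists and starts at the first time after $g$ at level $r_k$; these times decrease to $g$. Given $J\ge1$, choose by Proposition~\ref{prop:alt}, backwards from $t$, times $t>u_J>\dots>u_1>g$ with $Z^{i(m)}_{u_m}=0$. As soon as $\alpha^k_n<u_1$, induction gives $\chi_m\le u_m$ for $m\le J$. So $M_k\to\infty$ a.s.\ on $\{t>\nu_0\}$.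

On the $\sigma(\beta)$-event $\{t\in[\alpha^k_n,\nu^k_n),\ M_k=M\}$ with $M\ge1$ we have $\chi_{2M+1}\le t<\nu^k_n$, so by Proposition~\ref{prop:fair} the pairs $(\kappa_{2q-1},\kappa_{2q})$, $1\le q\le M$, are independent given $\beta$, each equal to $(1,1)$ with probability $\frac14$. Hence $\mathbb Q(E_{k,t}^c\mid\beta)\le(3/4)^{M_k}\mathbf 1_{\{t>\nu_0\}}$ a.s., and dominated convergence concludes.
\end{proof}

\section{Choice of the thicknesses}\label{sec:limit}

Each $U^{(k)}$ determines $Y(t)$ on $E_{k,t}$ through a map that is only measurable, and $U^{(k)}\to U$ alone does not transfer this to $U$: in Section~\ref{sec:two}, $U^\theta\to\beta$ although $\beta$ does not know the names. The remedy is the order of the choices. Once $\theta_1,\dots,\theta_k$ are fixed, we approximate the decoding map of $U^{(k)}$ by a Lipschitz map, and only then choose $\theta_{k+1},\theta_{k+2},\dots$, small compared with the inverse of its Lipschitz constant.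

\begin{proof}[Proof of Proposition~\ref{prop:core}]
By \eqref{eq:A2} and Fubini's theorem, $\mathbb Q(G_tH_t=0)=0$ for almost every $t$; choose a dense sequence $t_1,t_2,\dots$ in $(0,\infty)$ of such times, and let $T_j=\max(t_1,\dots,t_j)$. For $j=1,2,\dots$ make, in this order, two choices.
\begin{enumerate}
\item Choose $\theta_j>0$ with $E\int_0^{T_j}\big(\mathbf 1_{\{G\le\theta_j\}}+\mathbf 1_{\{H\le\theta_j\}}\big)ds\le4^{-j}(1+K_1+\dots+K_{j-1})^{-2}$. This is possible because, as $\theta_j\downarrow0$, the left side tends to $E\int_0^{T_j}(\mathbf 1_{\{G=0\}}+\mathbf 1_{\{H=0\}})ds$, which is $0$ by \eqref{eq:A2}. Now $U^{(j)}$ is determined.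
\item For $q\le j$ choose bounded Lipschitz maps $F_{j,q}:C([0,t_q];\mathbb R^2)\to\mathbb R^3$, for the supremum norm, with
\[
E\big|F_{j,q}(U^{(j)}|_{[0,t_q]})-\arctan(Y(t_q))\mathbf 1_{E_{j,t_q}}\big|\le2^{-j},
\]
where $\arctan$ acts on each coordinate, and let $K_j$ be a common Lipschitz constant of $F_{j,1},\dots,F_{j,j}$. This is possible: by Lemma~\ref{lem:names} the second term is a.s.\ equal to a bounded Borel function of $U^{(j)}|_{[0,t_q]}$, and bounded Lipschitz functions are dense in $L^1$ of a finite Borel measure on a metric space.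
\end{enumerate}
Fix $q$ and let $k\ge q$. For $j>k$ we have $t_q\le T_j$ and $1+K_1+\dots+K_{j-1}\ge1+K_k$. By \eqref{eq:L2}, the Cauchy--Schwarz inequality and $\sum_{j>k}4^{-j}=4^{-k}/3$,
\[
K_k\,E\sup_{s\le t_q}|U_s-U^{(k)}_s|\le K_k\Big(\frac{16}{3}\,4^{-k}(1+K_k)^{-2}\Big)^{1/2}\le3\cdot2^{-k}.
\]
Since $|\arctan Y(t_q)|\le\sqrt3\,\pi/2\le3$, Lemma~\ref{lem:prob} gives
\[
E\big|F_{k,q}(U|_{[0,t_q]})-\arctan Y(t_q)\big|\le3\cdot2^{-k}+2^{-k}+3\,\mathbb Q(E^c_{k,t_q})\longrightarrow0\qquad(k\to\infty).
\]
So $Y(t_q)$ is $\mathcal F^U_{t_q}$-measurable for every $q$. For $t>0$, $Y(t)$ is the limit of $Y(t_q)$ along times $t_q\uparrow t$, and $Y(0)$ is deterministic, so $Y$ is $\mathbb F^U$-adapted. As $\mathbb F^U$ is complete and right-continuous, $\mathcal F^Y_t\subset\mathcal F^U_t$. Conversely, $U$ is $\mathbb F^Y$-adapted.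
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\sigma_1=\sigma_3=1$, and consider Case X. By \eqref{eq:girs}, the law of the gaps of $X$ on $[0,T]$ is equivalent to that of $\Gamma\big((G_0,H_0)+\beta\big)$. By (i) and Lemma~\ref{lem:ranks}, the latter is the law of the gaps of a solution with equal drifts and the same starting point, and by (iv) that process reaches the vertex before $T$ with positive probability when $T$ is large. So $\mathbb P(\mathcal S\le T)>0$ for all drifts. The second statement is Proposition~\ref{prop:core} in Case O.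
\end{proof}

\section{Dimension, driving noise, and the role of the hypotheses}\label{sec:compl}

\begin{proof}[Proof of Theorem~\ref{thm:compl}]
We work with arbitrary $\sigma_1,\sigma_3>0$ and any weak solution, as in Sections~\ref{sec:prelim}--\ref{sec:limit}; this proves (d) along with the other parts. The first assertion of (d) is Proposition~\ref{prop:core} in Case O. Part (c) is Proposition~\ref{prop:core} in Case X, where $\mathbb P(\mathcal S<\infty)>0$ was not assumed. For (a), (b), (e) we are in Case O, with $U$ from Proposition~\ref{prop:core}.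

(a) Recall the martingale representation theorem: every square-integrable martingale $M$ with $M_0=0$ in the filtration of a finite-dimensional Brownian motion $V$ is of the form $\int\phi\cdot dV$ with $\phi$ progressive. Let $W$ be a Brownian motion of dimension $d\le\infty$ with $\mathbb F^W=\mathbb F^Y=\mathbb F^U$. Its components are $\mathbb F^U$-martingales, so $W^i=\int\phi^i\cdot dU$, and $\langle W^i,W^j\rangle_t=\delta_{ij}t$ gives $\phi^i\cdot\phi^j=\delta_{ij}$ for $dt\otimes d\mathbb Q$-almost every $(t,\omega)$. There are no three orthonormal vectors in $\mathbb R^2$, so $d\le2$. If $d=1$, then $U^i=\int\psi^i\,dW$ with $|\psi^1|=|\psi^2|=1$ and $\psi^1\psi^2=0$ almost everywhere, which is impossible. And $d=0$ is impossible since $\mathbb F^U$ is not trivial.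

(b) The noise that $Y$ does not use is $W_2=\sum_i\int\mathbf 1_{\{p(i)=2\}}d\bar B_i$. We have $\langle W_2\rangle_t=t$ and $\langle W_2,\beta^i\rangle=0$, hence $\langle W_2,U^i\rangle=0$, and $(U,W_2)$ is a three-dimensional $\mathcal G$-Brownian motion by L\'evy's theorem. It is adapted to the filtration of $(Y,\bar B)$. Conversely, $Y$, and with it $p$ and $\beta$, is $\mathbb F^U$-adapted, and
\[
\bar B_i=\int\mathbf 1_{\{p(i)=1\}}d\beta^1+\int\mathbf 1_{\{p(i)=2\}}dW_2-\int\mathbf 1_{\{p(i)=3\}}d\beta^2,
\]
because the three integrals equal $\int\mathbf 1_{\{p(i)=k\}}d\bar B_i$ for $k=1,2,3$ once the sign of the last is included. So $\bar B$ is adapted to the filtration of $(U,W_2)$.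

(e) We know $\mathbb F^\beta\subset\mathbb F^Y$. Almost surely there is an excursion $(g,d)$, since $D_0=0$ and the vertex set is Lebesgue-null. By Proposition~\ref{prop:alt} it contains a zero $u_1$ of $G$ followed by a zero $u_2$ of $H$, and for large $k$ its $k$-stretch starts before $u_1$, so that $\chi_2\le u_2<d$. Hence for some $(k,n)$ the $\sigma(\beta)$-event $A=\{\chi_2<\nu^k_n\}$ has positive probability. The event $A\cap\{\kappa_1=1\}$ is in $\mathcal F^Y_\infty$, and its conditional probability given $\beta$ equals $\frac12$ on $A$ by Proposition~\ref{prop:fair}; so it is not in $\mathcal F^\beta_\infty$, and the filtrations differ.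
\end{proof}

\begin{remark}[Where the hypotheses enter]
The degeneracy $\sigma_2=0$ makes each gap driven by its own component of $\beta$; this is used in \eqref{eq:pair} and in the It\^o computation of Proposition~\ref{prop:alt}, where the two noises must be uncorrelated for a harmonic function to have no drift. Non-stickiness \eqref{eq:A2} identifies the dynamics of $R_3$ in Lemma~\ref{lem:ranks}, provides the times $t_q$, and makes the time spent in a layer small when the layer is thin; without the last property the thicknesses $\theta_j$ could not be chosen as in Section~\ref{sec:limit}. The deterministic starting point makes the ranks functionals of $\beta$ alone and, in Case X, supplies the first name $a_0$. The drifts enter only through \eqref{eq:girs} and Lemma~\ref{lem:Z}. Finally, Proposition~\ref{prop:alt} and \eqref{eq:sync} are the reason why no obstruction of Tsirelson's type occurs: no choice among six orderings is made at the vertex, because the excursion starts with infinitely many binary choices that erase all memory of the earlier names.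
\end{remark}

\begin{thebibliography}{1}
\bibitem{IK} Tomoyuki Ichiba and Ioannis Karatzas, \emph{Degenerate Competing Three-Particle Systems}, arXiv:2006.04970 (2020).
\end{thebibliography}
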